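# Low-rank approximation with outlier columns over a finite field: a running time whose exponent is linear in the rank

## Fitting all but $\ell$ columns exactly

Fix a prime $p$ and let $\mathrm{GF}(p)$ be the field with $p$ elements. For a matrix $M$ over this field, $\|M\|_0$ is the number of nonzero entries of $M$. For a matrix $A$ and a set $O$ of its columns, $A^{-O}$ is $A$ with the columns in $O$ deleted.

**Definition (Robust $\ell_0$-Low Rank Approximation).** The input is an $m\times n$ matrix $A$ over $\mathrm{GF}(p)$ and nonnegative integers $k,\ell,B$. The question is whether there are a set $O$ of at most $\ell$ columns of $A$ and a matrix $L$ over $\mathrm{GF}(p)$ of the same dimensions as $A^{-O}$ with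
$$\mathrm{rank}(L)\le k\qquad\text{and}\qquad \|A^{-O}-L\|_0\le B .$$

In words: we may throw away $\ell$ columns, the outliers, and then change $B$ entries; can we bring the rank down to $k$?

Notation for the whole lecture: $a_1,\dots,a_n$ are the columns of $A$, and $a_i[j]$ is the entry of $a_i$ in row $j$. We write $[b]=\{1,\dots,b\}$; $\varepsilon_j$ is the $j$-th unit vector; $\langle\cdot,\cdot\rangle$ is the standard bilinear form; $\mathrm{supp}(a)$ is the set of positions where $a$ is nonzero. For a subspace $S$, $\mathrm{dist}(a,S)$ is the smallest Hamming distance from $a$ to a vector of $S$. If $\ell\ge n$ the answer is yes (delete everything), so we always assume $\ell<n$.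

It is useful to forget $L$ and keep only its column space. The instance is a yes-instance if and only if some subspace $S$ with $\dim S\le k$ has the property that the $n-\ell$ smallest of the numbers $\mathrm{dist}(a_i,S)$ sum to at most $B$. Indeed, from $(O,L)$ take $S$ to be the column space of $L$: at least $n-\ell$ columns are kept, their distances to $S$ sum to at most $B$, and so the $n-\ell$ smallest distances do too. Conversely, given $S$, keep $n-\ell$ columns of smallest distance and let the columns of $L$ be nearest vectors of $S$.

Two cases can be done at once. If $k=0$, then $S=\{0\}$, the distances are the numbers of nonzero entries of the columns, and we add up the $n-\ell$ smallest. The second case is $B=0$, where no entry may be changed.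

**Proposition 4 (the exact case).** If $B=0$, the problem can be solved with $(k+1)\,n^{k}\cdot(nm)^{O(1)}$ field operations.

**Proof.** For each $s\le\min(k,n)$ and each tuple of $s$ distinct columns, let $S$ be their span, count by Gaussian elimination the columns of $A$ lying in $S$, and accept if there are at least $n-\ell$. If we accept, $S$ is a solution. Conversely, suppose $(O,L)$ is a solution. Since $B=0$, $L=A^{-O}$. Let $s=\mathrm{rank}(L)\le k$ and choose $s$ columns of $L$ forming a basis of its column space. They are columns of $A$, so the algorithm tries this tuple, and all kept columns lie in the span. There are at most $(k+1)n^k$ tuples. $\square$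

The proof rests on one fact: *the columns of $A$ themselves contain a basis of the right subspace*. Now allow $B>0$. What survives?

If the kept columns without errors still span the column space of $L$, nothing changes: guess $s\le k$ columns, compute all $\mathrm{dist}(a_i,S)$ by running through the at most $p^k$ vectors of $S$, and add the $n-\ell$ smallest. But this may fail already for tiny matrices.

**Example.** Over $\mathrm{GF}(2)$ let $k=1$, $\ell=0$, $B=3$ and
$$a_1=(0,1,1,1)^{T},\qquad a_2=(1,0,1,1)^{T},\qquad a_3=(1,1,0,1)^{T}.$$
With all columns of $L$ equal to $(1,1,1,1)^{T}$ the cost is $3$, so this is a yes-instance. But no column of $A$ spans a good subspace: for $S=\{0,a_1\}$ the distances are $0,\ \min(3,2)=2,\ 2$, with sum $4>3$; the other two columns are symmetric, and $S=\{0\}$ costs $9$. In every solution spanned by one vector, that vector is not a column of $A$.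

So we may guess columns of $A$ whose counterparts in $L$ form a basis, but then we have to *repair* the guessed columns. The repairs take place in at most $B$ rows. Choosing those rows blindly costs a factor of up to $m^{B}$, and $B$ has entered the exponent. The values to be put there are harmless: at most $p^{kB}$ possibilities. **Where** the errors sit is the whole difficulty.

## What is asked about the exponent, and the answer

An algorithm is *fixed-parameter tractable* (FPT) in a parameter $x$ if it runs in time $f(x)\cdot(\text{input size})^{O(1)}$ with $f$ computable. W[1]-hardness in $x$ means that such an algorithm would imply FPT $=$ W[1]. The Exponential Time Hypothesis (ETH) says that for some $\delta>0$, 3-SAT with $N$ variables cannot be solved in time $2^{\delta N}$.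

The problem is studied in Bandyapadhyay, Fomin, Golovach, Simonov, "Parameterized Complexity of Feature Selection for Categorical Data Clustering", arXiv:2105.03753 (2021). The following facts are from there. Via a reduction to a more general problem, Constrained Clustering with Outliers, the problem is solvable in time $f(k,p,B)\cdot(nm)^{g(k,p)}$ with $f,g$ computable, where $g(k,p)$ depends exponentially on $k$ even for constant $p$; so it is FPT in $B$ when $k$ and $p$ are constants. For $p=2$ and $\ell=0$ it is NP-complete already for $k=2$, and W[1]-hard in the parameter $B$. For $p=2$ and $B=0$ it is W[1]-hard in the parameter $k$, and also in the parameter $n-\ell$. The authors ask whether the exponential dependence of the degree on $k$ can be avoided, even if $p$ is a constant: can it be made polynomial, or even linear?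

The answer is yes, and linear is possible. We use the usual RAM model and deterministic algorithms.

**Theorem 1 (algorithm).** Let $\tau=\min\{2k,\,2B/3\}$. There is a deterministic algorithm that solves Robust $\ell_0$-Low Rank Approximation over $\mathrm{GF}(p)$ in time
$$f(k,p,B)\cdot n^{k+\tau}\cdot (nm)^{O(1)},\qquad f(k,p,B)=p^{O(k(B+1))}\,2^{O(B^2\log (B+2))},$$
where the $O(1)$ is absolute. In particular the exponent is at most $3k+O(1)$, independently of $p$. (For $B=0$ it is $k+O(1)$.)

**Theorem 2 (linear is optimal).** Assume ETH. For every prime $p$ and every fixed $B_0\ge0$, the problem over $\mathrm{GF}(p)$ restricted to $B=B_0$ has no algorithm running in time $f(k)\cdot(nm)^{o(k)}$ with $f$ computable.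

**Theorem 3 (the factor $f$ must depend on $p$).** If the prime $p$ is part of the input, even with $p$ polynomially bounded in the input size, the problem is W[1]-hard parameterized by $B$ already for $k=1$. Hence, unless FPT $=$ W[1], no algorithm runs in time $f(k,B)\cdot(nmp)^{h(k)}$ with $f$ computable.

Theorem 1 and its proof hold verbatim over any finite field $\mathrm{GF}(q)$, with $q$ in place of $p$: only the number of field elements is used.

## Reading error rows off differences of columns

**Setting up a cheapest solution.** The purpose is to fix names for everything we shall later guess. Suppose the instance is a yes-instance. Among all solutions $(O,L)$ choose one minimizing $\|A^{-O}-L\|_0$; this minimum is at most $B$. Let $J=[n]\setminus O$ (indices of kept columns), let $l_i$ for $i\in J$ be the columns of $L$, and let $e_i=a_i-l_i$ be the error vectors. Put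
$$U=\{i\in J:e_i=0\},\qquad V=J\setminus U,\qquad |V|\le B,$$
the last because each $i\in V$ costs at least $1$. Let $s=\mathrm{rank}(L)\le k$.

Choose *anchors* $i_1,\dots,i_s\in J$ in two rounds. First choose $i_1,\dots,i_r\in U$ such that $l_{i_1},\dots,l_{i_r}$ is a basis of $\mathrm{span}(l_i:i\in U)$. Then extend by $i_{r+1},\dots,i_s\in J$ so that $l_{i_1},\dots,l_{i_s}$ is a basis of the column space of $L$. The new anchors lie in $V$, since the columns $l_i$ with $i\in U$ are already in the span of the first $r$. In words: use clean columns as long as they help.

Write $l_i=\sum_q c_{iq}l_{i_q}$ with $c_i\in\mathrm{GF}(p)^s$. Then $c_{i_q}$ is the $q$-th unit vector, and for $i\in U$ we have $c_{iq}=0$ for all $q>r$. For each row $j$ collect the errors of the anchors in that row: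
$$x_j=(e_{i_1}[j],\dots,e_{i_s}[j])\in\mathrm{GF}(p)^s .$$
Its first $r$ coordinates are $0$. The rows where some anchor needs repair form the set
$$R'=\{j:x_j\neq0\}.$$
If we know the anchors, the set $R'$ and the vectors $x_j$ for $j\in R'$, we know $l_{i_1},\dots,l_{i_s}$ and hence the column space of $L$.

**The visible differences.** What can an algorithm see if it knows the anchors but not their errors? It can guess, for a column $i$, the coefficient vector $c_i$ (at most $p^k$ choices) and form
$$d_i=a_i-\sum_q c_{iq}\,a_{i_q}.$$
Substituting $a_i=l_i+e_i$ and $a_{i_q}=l_{i_q}+e_{i_q}$, the $l$'s cancel, and in row $j$ we get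
$$d_i[j]=e_i[j]-\langle c_i,x_j\rangle .\tag{1}$$
So the set $\mathrm{supp}(d_i)$ shows rows in which something is wrong.

**Claim 5.** $|R'|\le B$, and $|\mathrm{supp}(d_i)|\le B$ for all $i\in J$.

**Proof.** If row $j$ of $A^{-O}-L$ is zero, then $e_i[j]=0$ for all $i\in J$, so $x_j=0$, and by (1) $d_i[j]=0$. So both sets lie in the set of nonzero rows of $A^{-O}-L$, and there are at most $B$ of these. $\square$

In the example above take $i_1=1$ as anchor. Then $U=\emptyset$, $r=0$, $x_1=1$, $x_2=x_3=x_4=0$, $R'=\{1\}$, and $c_1=c_2=c_3=1$. The differences are $d_2=a_2-a_1$ and $d_3=a_3-a_1$, with supports $\{1,2\}$ and $\{1,3\}$. The row that needs repair, row $1$, is in both.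

Is every row of $R'$ in some $\mathrm{supp}(d_i)$? For an arbitrary solution, no. Over $\mathrm{GF}(2)$ let $a_1=a_2=a_3=(1,1,1)^{T}$ and let all columns of $L$ be $(1,1,0)^{T}$; this is a solution for $k=1$, $\ell=0$, $B=3$. Here $R'=\{3\}$, but all $d_i$ are $0$. Of course this solution is silly: it is not a cheapest one. The next claim turns this into a proof, and gives more than visibility.

**Claim 6 (half of the columns see the row).** For $j\in R'$ let $N_j=\{i\in J:\langle c_i,x_j\rangle\neq0\}$. Then $N_j\subseteq V$, $N_j\ne\emptyset$, and at least $|N_j|/2$ indices $i\in N_j$ satisfy $d_i[j]\neq0$.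

**Proof.** *Location of $N_j$.* For $i\in U$ the vector $c_i$ is supported on the first $r$ coordinates and $x_j$ on the last $s-r$, so $\langle c_i,x_j\rangle=0$. Hence $N_j\subseteq V$. It is nonempty: $x_j\ne0$, and for $q$ with $x_{j}[q]\neq0$ the anchor $i_q$ has $\langle c_{i_q},x_j\rangle=x_j[q]\ne0$.

*A competitor.* We change $L$ in row $j$ only, pretending that the anchors are correct there. Let $L'$ be $L$ with row $j$ replaced by $\big(\sum_q c_{iq}a_{i_q}[j]\big)_{i\in J}$. In row $j$ the anchor column $i_q$ of $L'$ has the entry $a_{i_q}[j]$, because $c_{i_q}$ is a unit vector. So in row $j$, and also in every other row, column $i$ of $L'$ is the combination with coefficients $c_i$ of the anchor columns of $L'$. Hence $\mathrm{rank}(L')\le s\le k$, and $(O,L')$ is admissible. Row $j$ of $A^{-O}-L'$ is $(d_i[j])_{i\in J}$, and the other rows are as for $L$. Since $(O,L)$ is cheapest,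
$$\#\{i\in J:e_i[j]\neq0\}\le\#\{i\in J:d_i[j]\neq0\}.\tag{2}$$

*Restricting to $N_j$.* For $i\notin N_j$, (1) gives $e_i[j]=d_i[j]$; such $i$ contribute equally to both sides, so (2) holds with $J$ replaced by $N_j$. For $i\in N_j$, (1) gives $e_i[j]-d_i[j]\ne0$, so at least one of the two is nonzero. Therefore
$$2\,\#\{i\in N_j:d_i[j]\neq0\}\ \ge\ \#\{i\in N_j:d_i[j]\neq0\}+\#\{i\in N_j:e_i[j]\neq0\}\ \ge\ |N_j| .\ \square$$

So $R'$ is covered by the sets $\mathrm{supp}(d_i)$, $i\in V$, and each of these sets is one of the at most $np^k$ supports that can be listed once the anchors are known.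

## Rank one, and why guessing a cover is too expensive

The natural plan now is: guess the anchors ($n^k$); guess a few of the listed supports whose union contains $R'$ (a factor $np^k$ for each); choose $R'$ inside this union, which has bounded size. The exponent is $k$ plus the number of sets needed. At most $|V|\le B$ sets are needed. Is the number needed bounded in terms of $k$?

Look at $k=1$. If $s=0$ or $r=1$, then $R'=\emptyset$. Otherwise $s=1$, $r=0$, every $c_i$ and every $x_j$ is a scalar, and for all $j\in R'$
$$N_j=\{i\in J:c_i\neq0\}=:N .$$
By Claim 6 each row of $R'$ is seen by at least half of the columns in $N$. One column that sees half of the rows of $R'$ exists by averaging, then one that sees half of the remaining rows, and so on: about $\log_2|R'|$ sets suffice. But this still lets $B$ into the exponent, and a bound in terms of $k$ alone is false, as the following example shows.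

**Example (covers get large at rank one).** Let $p=2$, $k=1$, $\ell=0$, $t\ge1$, $n=2t+3$. The matrix $A$ has one row for each $(t+1)$-subset $E$ of $[n]$, with entry $1$ in the columns of $E$ and $0$ elsewhere. Put $B=(t+1)\binom{2t+3}{t+1}$ and add $B+1$ rows of ones. Since the rank is to be at most $1$ over $\mathrm{GF}(2)$, every column of $L$ is $0$ or a fixed vector $l$. A zero column costs at least $B+1$. If all columns equal $l$, the cheapest choice in each row is the majority value: $1$ in the rows of ones, and $0$ in the row of $E$, since $t+1<(2t+3)/2$. This costs exactly $B$, and the majorities are strict, so it is the unique cheapest solution. By symmetry let the anchor be column $1$. Then $R'$ is the set of rows $E$ with $1\in E$. For $c=0$ the support of $a_i$ has more than $B$ elements, so by Claim 5 it need not be listed. For $c=1$ the support of $a_i-a_1$ meets $R'$ in the rows $E\ni1$ with $i\notin E$. Columns $i_1',\dots,i_t'\neq 1$ together do not cover $R'$: the row $E=\{1,i'_1,\dots,i'_t\}$ is missed (fewer or repeated columns miss some row too). So $t+1$ sets are needed, and $t$ is arbitrary although $k=1$.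

What is bounded in this example is the *fractional* size of a cover: each $E\ni1$ omits $(2t+2)-t=t+2$ of the $2t+2$ other columns, so weight $1/(t+2)$ on each of them gives every row of $R'$ weight at least $1$, with total $(2t+2)/(t+2)<2$. And Claim 6 says that this is general for $k=1$: weight $2/|N|$ on each $i\in N$ covers every row of $R'$ with weight at least $\frac{|N|}{2}\cdot\frac{2}{|N|}=1$, and the total weight is $2$.

**Definition (fractional cover number).** For a family $\mathcal H$ of subsets of $[b]$, let $\rho^*(\mathcal H)$ be the minimum of $\sum_{F\in\mathcal H}w_F$ over weights $w_F\ge0$ with $\sum_{F\ni u}w_F\ge1$ for all $u\in[b]$. If some $u$ lies in no set of $\mathcal H$, put $\rho^*(\mathcal H)=\infty$.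

For instance, for $\{1,2\},\{2,3\},\{1,3\}$ we need two sets for an ordinary cover, but $\rho^*=3/2$: weights $1/2$ work, and adding the three constraints gives $2\sum_F w_F\ge3$.

This leaves two tasks. For general $k$, find a fractional cover of total weight $O(k)$. And explain what a fractional cover is good for, since one cannot guess "half a set".

## Weight $2k$ for all rows at once

For $k\ge2$ the sets $N_j$ vary with $j$, and one weight function must serve all rows. If $w_i\ge 2/|N_j|$ whenever $i\in N_j$, then Claim 6 gives row $j$ weight at least $1$. This forces us to give $i$ the weight $2/g_i$, where $g_i$ is the size of the *smallest* relevant $N_j$ containing $i$. For arbitrary set systems the sum of $1/g_i$ can be huge: for the sets $\{0,1\},\{0,2\},\dots,\{0,M\}$ every $g_i$ is $2$ and the sum is $(M+1)/2$. But our sets $N_j$ come from linear functionals on a space of dimension at most $k$.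

**Lemma 7.** Let $(c_i)_{i\in J}$ be a finite family of vectors in a finite-dimensional space $W$ over a field, spanning a subspace of dimension $d$. For a linear functional $x$ on $W$ let $N_x=\{i\in J:x(c_i)\neq0\}$. For $c_i\neq0$ let $g_i=\min\{|N_x|:i\in N_x\}$. Then
$$\sum_{i:\,c_i\neq0}\frac1{g_i}\le d .$$

Examples over $\mathrm{GF}(2)$, $d=2$: for $(1,0),(0,1),(1,1)$ the three nonzero functionals give the three $2$-subsets, all $g_i=2$, and the sum is $3/2$. For $(1,0)$ once and $(0,1)$ three times, the sets $N_x$ are $\{1\}$, $\{2,3,4\}$, $\{1,2,3,4\}$, so $g_1=1$, $g_2=g_3=g_4=3$, and the sum is $2$.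

**Proof.** Note that $g_i$ is defined, since a nonzero vector is not annihilated by all functionals. We use induction on $d$, removing a smallest nonempty set $N_x$. For $d=0$ the sum is empty. Let $d\ge1$ and choose $x$ with $N_x\ne\emptyset$ and $|N_x|$ minimum. For $i\in N_x$ we have $g_i\le|N_x|$ by definition and $g_i\ge|N_x|$ by the choice of $x$. So the indices in $N_x$ contribute exactly $1$.

The family indexed by $J'=J\setminus N_x$ lies in $\ker x$, while some $c_i$ does not. So it spans a proper subspace of the span of all $c_i$, of dimension at most $d-1$. For $i\in J'$ with $c_i\neq0$ the quantity belonging to the smaller family is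
$$g_i'=\min\{|N_y\cap J'|:i\in N_y\}\le g_i ,$$
so $1/g_i\le1/g_i'$. By induction
$$\sum_{i\in J',\,c_i\neq0}\frac1{g_i}\le\sum_{i\in J',\,c_i\neq0}\frac1{g'_i}\le d-1 .$$
Adding the contribution of $N_x$ gives $d$. $\square$

**Claim 8 (fractional cover of the repair rows).** There are weights $w_i\ge0$ ($i\in J$) of total at most $\tau=\min\{2k,2B/3\}$ such that
$$\sum_{i:\,j\in\mathrm{supp}(d_i)}w_i\ge1\qquad\text{for every }j\in R' .$$

**Proof.** Let $k'=s-r$ be the number of anchors with errors. If $k'=0$, all $x_j$ are zero, $R'=\emptyset$, and zero weights do. In general we construct two covers and take the better one.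

*First cover, weight at most $2k'$.* Let $\bar c_i,\bar x_j\in\mathrm{GF}(p)^{k'}$ consist of the last $k'$ coordinates of $c_i,x_j$. Since the first $r$ coordinates of $x_j$ vanish, $\langle c_i,x_j\rangle=\langle\bar c_i,\bar x_j\rangle$. Apply Lemma 7 to $(\bar c_i)_{i\in J}$ in $W=\mathrm{GF}(p)^{k'}$, and put $w_i=2/g_i$ if $\bar c_i\neq0$ and $w_i=0$ otherwise. The total is at most $2k'$. For $j\in R'$ the functional $\langle\cdot,\bar x_j\rangle$ has $N_{\bar x_j}=N_j$, so every $i\in N_j$ has $g_i\le|N_j|$, that is, $w_i\ge2/|N_j|$. By Claim 6 at least $|N_j|/2$ of these $i$ have $j\in\mathrm{supp}(d_i)$. So $j$ receives weight at least $\frac{|N_j|}2\cdot\frac2{|N_j|}=1$.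

*Second cover, weight at most $B-k'$.* Give weight $1$ to every $i\in V\setminus\{i_{r+1},\dots,i_s\}$ and $0$ to all others. For $j\in R'$, Claim 6 gives some $i\in N_j\subseteq V$ with $d_i[j]\ne0$. This $i$ is not an anchor, because $d_{i_q}=a_{i_q}-a_{i_q}=0$. So $j$ is covered. The total is $|V|-k'\le B-k'$.

*The better of the two* has total at most
$$\min\{2k',\,B-k'\}\le\tfrac13\cdot2k'+\tfrac23\,(B-k')=\tfrac23B ,$$
and also at most $2k'\le2k$. $\square$

**Claim 9 (a small pattern).** Let $b=|R'|$, let $\pi:[b]\to R'$ be a bijection, and let $F_i=\pi^{-1}(\mathrm{supp}(d_i)\cap R')\subseteq[b]$ for $i\in J$. There is a family $\mathcal H\subseteq\{F_i:i\in J\}$ with $|\mathcal H|\le b$ and $\rho^*(\mathcal H)\le\tau$. For each $F\in\mathcal H$ there is $i\in J$ with $\pi(F)\subseteq\mathrm{supp}(d_i)$.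

**Proof.** The purpose is to make the pattern of the cover guessable at a cost depending only on $B$. Adding up the weights of equal sets, Claim 8 gives a fractional cover of $[b]$ by $\mathcal G=\{F_i:i\in J\}$ of total at most $\tau$, so $\rho^*(\mathcal G)\le\tau$. The linear program defining $\rho^*(\mathcal G)$ has $|\mathcal G|$ variables, $b$ covering constraints and the nonnegativity constraints. It is feasible, its objective is bounded below, and its feasible region contains no line, so the optimum is attained at a vertex. At a vertex $|\mathcal G|$ linearly independent constraints are tight. At most $b$ of them are covering constraints, so at least $|\mathcal G|-b$ variables are $0$. Let $\mathcal H$ consist of the sets with nonzero weight. The last statement is the definition of $F_i$. $\square$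

## Counting maps with a fractional cover

Suppose an algorithm guesses $b=|R'|$ and the family $\mathcal H$ of subsets of $[b]$. It still has to find the map $\pi:[b]\to[m]$, whose image is $R'$. It knows that, for each $F\in\mathcal H$, $\pi(F)$ lies in one of few listed sets of size at most $B$, so the restriction of $\pi$ to $F$ has few possibilities, linearly many in $n$. How many maps $\pi$ satisfy all these conditions? This is where fractional covers pay.

**Lemma 10 (Shearer / Atserias–Grohe–Marx).** Let $(F_g)_{g\in G}$ be a finite family of subsets of $[v]$ and let $w_g\ge0$ with $\sum_{g:\,u\in F_g}w_g\ge1$ for each $u\in[v]$. Let $X$ be a finite nonempty set of maps $[v]\to[m]$, and let $X_g$ be the set of restrictions of members of $X$ to $F_g$. Then $|X|\le\prod_g|X_g|^{w_g}$.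

For example, if the pairs $\{1,2\},\{2,3\},\{1,3\}$ have at most $N$ restrictions each, then $|X|\le N^{3/2}$; covering with two pairs would only give $N^2$.

**Proof.** We use Shannon entropy $H$. Recall: a random variable with $M$ possible values has entropy at most $\log M$, with equality if it is uniform; the chain rule $H(Y_1,\dots,Y_v)=\sum_uH(Y_u\mid Y_1,\dots,Y_{u-1})$ holds; conditional entropies are nonnegative and do not increase under further conditioning. Let $\pi$ be uniform on $X$, write $\pi_u=\pi(u)$, let $\pi_F$ be the restriction of $\pi$ to $F$, and let $\pi_{<u}$ be the restriction to $[u-1]$. By the chain rule, and then because every $u$ is covered with weight at least $1$,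
$$\log|X|=\sum_{u}H(\pi_u\mid\pi_{<u})\le\sum_u\sum_{g:\,u\in F_g}w_g\,H(\pi_u\mid\pi_{<u})=\sum_gw_g\sum_{u\in F_g}H(\pi_u\mid\pi_{<u}).$$
Dropping conditions can only increase the entropy, and the chain rule applies on $F_g$:
$$\sum_gw_g\sum_{u\in F_g}H(\pi_u\mid\pi_{<u})\le\sum_gw_g\sum_{u\in F_g}H(\pi_u\mid\pi_{F_g\cap[u-1]})=\sum_gw_gH(\pi_{F_g})\le\sum_gw_g\log|X_g|.\ \square$$

The lemma bounds the number of maps but does not list them. To list them in time proportional to the bound, we build them up one argument at a time; the same bound holds for all partial maps, because restricting every $F$ to $[v]$ keeps the weights a cover of $[v]$.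

## The algorithm with exponent $k+\min\{2k,2B/3\}$

If $k=0$, add up the $n-\ell$ smallest column weights as before. Let $k\ge1$. For each $s\in\{0,\dots,\min(k,n)\}$ and each tuple $(i_1,\dots,i_s)$ of distinct columns, do the following.

**Step 1: list the supports.** Compute
$$\mathcal D=\Big\{\mathrm{supp}\Big(a_i-\sum_q c_q\,a_{i_q}\Big):\ i\in[n],\ c\in\mathrm{GF}(p)^s\Big\}$$
and keep only the sets of size at most $B$. Put $N=|\mathcal D|\le np^k$.

**Step 2: list the candidate positions.** For each $b\in\{0,\dots,B\}$ (only $b=0$ if $s=0$) and each family $\mathcal H$ of at most $b$ subsets of $[b]$ with $\rho^*(\mathcal H)\le\tau$, which is checked by a linear program, compute for $v=0,1,\dots,b$ the set $\Pi_v$ of all injective maps $\pi:[v]\to[m]$ such that, for every $F\in\mathcal H$, the set $\pi(F\cap[v])$ is contained in some member of $\mathcal D$. A map in $\Pi_{v+1}$ restricts to a map in $\Pi_v$, so $\Pi_{v+1}$ is found by testing all $m$ extensions of each map in $\Pi_v$.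

**Step 3: repair the anchors and test.** For each $\pi\in\Pi_b$ and each $y:[b]\to\mathrm{GF}(p)^s\setminus\{0\}$, put
$$l_q=a_{i_q}-\sum_{u\in[b]}y_u[q]\,\varepsilon_{\pi(u)}\quad(q\le s),\qquad S=\mathrm{span}(l_1,\dots,l_s).$$
Compute all $\mathrm{dist}(a_i,S)$ by running through the at most $p^s$ vectors of $S$. Accept if the $n-\ell$ smallest distances sum to at most $B$.

If nothing is accepted, reject.

**Proof of Theorem 1.**

**Soundness.** If the algorithm accepts, then $\dim S\le s\le k$, and the subspace reformulation of the problem shows that the instance is a yes-instance.

**Completeness.** We check that for a yes-instance the right guesses are made. Take the cheapest solution fixed earlier, with its $s$, anchors $i_1,\dots,i_s$, set $R'$, and $b=|R'|\le B$ (Claim 5). The anchors are distinct, since the $l_{i_q}$ are linearly independent, and $s\le\min(k,n)$; if $s=0$ then $R'=\emptyset$ and $b=0$. Take $\pi$ and $\mathcal H$ from Claim 9. The algorithm considers this $s$, these anchors, this $b$ and this $\mathcal H$. By Claim 5, $|\mathrm{supp}(d_i)|\le B$, so $\mathrm{supp}(d_i)\in\mathcal D$ for all $i\in J$ (take $c=c_i$). By Claim 9 each $\pi(F)$, $F\in\mathcal H$,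 lies in one of these sets, so $\pi\in\Pi_b$. With $y_u=x_{\pi(u)}$, which is nonzero as $\pi(u)\in R'$, we get
$$l_q=a_{i_q}-\sum_{j\in R'}e_{i_q}[j]\,\varepsilon_j=a_{i_q}-e_{i_q},$$
because $e_{i_q}[j]=x_j[q]$ vanishes for $j\notin R'$. This is the anchor column $l_{i_q}$ of $L$. So $S$ is the column space of $L$ and $\sum_{i\in J}\mathrm{dist}(a_i,S)\le\|A^{-O}-L\|_0\le B$. As $|J|\ge n-\ell$, the $n-\ell$ smallest distances sum to at most $B$, and the algorithm accepts.

**The number of partial maps.** We show that
$$|\Pi_v|\le(NB^B)^{\tau}\le(n\,p^kB^B)^{\tau}\qquad\text{if }b\ge1 .\tag{3}$$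
When $b\ge1$ we have $B\ge1$ and $s\ge1$. Then $N\ge1$: the anchor $i=i_1$ with $c$ the first unit vector yields the support $\emptyset$. So $NB^B\ge1$. If $\Pi_v=\emptyset$ there is nothing to show. Otherwise let $w$ be a fractional cover of $[b]$ by $\mathcal H$ of total at most $\tau$. The indexed family $(F\cap[v])_{F\in\mathcal H}$ with the same weights covers $[v]$. The restriction of a map in $\Pi_v$ to $F\cap[v]$ is a map from a set of at most $b\le B$ elements into a member of $\mathcal D$, which has at most $B$ elements. For each of the $N$ members there are at most $B^B$ such maps, so there are at most $NB^B$ restrictions. Lemma 10 gives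
$$|\Pi_v|\le\prod_{F\in\mathcal H}(NB^B)^{w_F}\le(NB^B)^{\tau},$$
the last step because $NB^B\ge1$ and $\sum_Fw_F\le\tau$. If $b=0$, then $\mathcal H=\emptyset$, $\rho^*(\mathcal H)=0$, and there is a single map, the empty one, and a single (empty) $y$.

**Running time.** For $k=0$ the time is polynomial in $nm$ and no field enumeration takes place. Let $k\ge1$. We count the choices and the work per choice.

- The pairs ($s$, anchors) number at most $(k+1)n^k\le p^kn^k$.
- The pairs $(b,\mathcal H)$ number at most $(B+1)(2^B+1)^B=2^{O(B^2)}$ (and there is one pair if $B=0$).
- The maps in each $\Pi_v$ are bounded by (3), and $v$ takes at most $B+1$ values.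
- The functions $y$ number at most $p^{kB}$.
- Computing $\mathcal D$, testing the $m$ extensions of one partial map against at most $B$ sets $F$ and $N\le np^k$ members of $\mathcal D$, computing all distances to one $S$, and solving one linear program with at most $B$ variables and constraints each take $p^{O(k)}(nm)^{O(1)}(B+1)^{O(1)}$ time; here the cost $p^{O(1)}$ of a field operation is absorbed, as $k\ge1$.

Altogether, with the convention $0^0=1$, the time is
$$n^{k+\tau}\cdot2^{O(B^2)}\,B^{B\tau}\,(B+1)^{O(1)}\,p^{k\tau+kB+O(k)}\,(nm)^{O(1)} .$$
Since $\tau\le2B/3$, we have $B^{B\tau}\le2^{O(B^2\log(B+2))}$ and $k\tau+kB+O(k)=O(k(B+1))$. This is the bound of Theorem 1. Since $\tau\le2k$, the exponent $k+\tau$ is at most $3k$; for $B=0$ we have $\tau=0$. $\blacksquare$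

So for each fixed $p$ one may take $h(k,p)=3k+O(1)$, independent of $p$.

## Graph incidence vectors: the exponent cannot be $o(k)$

We use the following theorem: under ETH, deciding whether a $v$-vertex graph has a $q$-clique is impossible in time $f(q)\,v^{o(q)}$ for any computable $f$ (Chen, Huang, Kanj, Xia, *J. Comput. Syst. Sci.* 72 (2006)). The plan is to encode edges as columns so that "many columns of small rank" means "many edges on few vertices", that is, a clique.

**Construction.** Let $G$ be a $v$-vertex simple graph and $q\ge2$. If $|E(G)|<\binom q2$ there is no $q$-clique, so let $|E(G)|\ge\binom q2$. Let $A_0$ be the $v\times|E(G)|$ matrix over $\mathrm{GF}(p)$ with a column $\varepsilon_u-\varepsilon_{u'}$ for each edge $uu'$, arbitrarily oriented. Let $A$ be $B_0+1$ copies of $A_0$ stacked vertically; the copies make the $B_0$ permitted changes useless. Put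
$$k=q-1,\qquad\ell=|E(G)|-\tbinom q2,\qquad B=B_0 .$$

**Rank of an edge set.** Let $F$ be a nonempty set of edges forming components with $n_1,\dots,n_c\ge2$ vertices. The columns of $F$ in $A_0$ have rank $\sum_i(n_i-1)$, over every field. Indeed, only the rows of the covered vertices matter, and a vector $z$ on the covered vertices is in the left kernel exactly if $z_u=z_{u'}$ for each edge $uu'\in F$, that is, if $z$ is constant on components. The left kernel has dimension $c$, so the rank is $\sum_in_i-c$. For example, the three edges of a triangle give rank $2$.

**Proof of Theorem 2.** We show that the instance is a yes-instance if and only if $G$ has a $q$-clique.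

**From a clique to a solution.** Keep the $\binom q2$ edges of the clique; exactly $\ell$ columns are deleted. The kept columns have rank $q-1=k$ in $A_0$, hence also in $A$, since repeating rows does not change the rank. Cost $0$ suffices.

**From a solution to a clique.** Let $F$ be the set of kept columns, $|F|\ge\binom q2\ge1$, and suppose at most $B_0$ entries are changed to reach rank at most $k$. One of the $B_0+1$ copies is unchanged, so the columns $F$ have rank at most $q-1$ in $A_0$, that is, $\sum_i(n_i-1)\le q-1$. Let $\varphi(a)=a(a+1)/2$, so that $\binom{n_i}2=\varphi(n_i-1)$. Expanding,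
$$\varphi(a+b)=\varphi(a)+\varphi(b)+ab .\tag{4}$$
Since $G$ is simple, and by (4) and the monotonicity of $\varphi$,
$$\tbinom q2\le|F|\le\sum_i\tbinom{n_i}2=\sum_i\varphi(n_i-1)\le\varphi\Big(\sum_i(n_i-1)\Big)\le\varphi(q-1)=\tbinom q2 .$$
So equality holds everywhere. As all $n_i-1\ge1$, (4) is strict as soon as there are two components, so there is one component. As $\varphi$ is strictly increasing, it has $n_1=q$ vertices. And $|F|=\binom{n_1}2$ says that all its pairs are edges. Hence $F$ is the edge set of a $q$-clique.

**The exponent.** Suppose there were an algorithm with running time $f(k)(nm)^{e(k)}$, where $e(k)/k\to0$. Here $nm\le(B_0+1)v^3$, so $q$-Clique would be decided in time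
$$f(q-1)\,\big((B_0+1)v^3\big)^{e(q-1)}+(B_0+1)\,v^{O(1)} .$$
Since $e(k)\le Ck$ for all $k\ge 1$ with a constant $C$, the factor $(B_0+1)^{e(q-1)}$ is at most $(B_0+1)^{Cq}$, a computable function of $q$. The whole bound has the form $f'(q)\,v^{o(q)}$ with $f'$ computable, which contradicts ETH. $\blacksquare$

## Large primes: the factor $f$ has to depend on $p$

In Theorem 1 the exponent does not depend on $p$ but $f$ does. When $p$ is large there is room for many different field elements, and this can be used to encode a hard problem already at rank $1$. Recall Multicolored Clique, which is W[1]-hard parameterized by $q$: given a graph $G$ with $V(G)=V_1\cup\dots\cup V_q$ (disjoint) and all edges joining different classes, is there a $q$-clique? Such a clique has exactly one vertex in each class. We may assume $q\ge4$, since finitely many values of $q$ do not matter for hardness.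

**Construction.** Let $t=\binom q2$ and $B=t(q-2)$. We may assume $|E(G)|\ge t$. Let $M=1+|V(G)|+q|E(G)|$ and choose a prime $p$ with $M<p\le2M$, which exists by Bertrand's postulate and is found by trial division in time polynomial in $M$. Choose distinct nonzero elements of $\mathrm{GF}(p)$: one *label* for each vertex, and one private *junk* element for each pair (edge, row in $[q]$). There are enough elements. For each edge $uu'$ with $u\in V_\alpha$, $u'\in V_\beta$ make a column with $q+B+1$ entries: row $\alpha$ holds the label of $u$, row $\beta$ the label of $u'$, each other row of $[q]$ the private junk element of this edge and row, and the last $B+1$ rows hold $1$. Put $k=1$ and $\ell=|E(G)|-t$.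

For instance, with $q=4$ an edge between $u\in V_1$ and $u'\in V_3$ gives the column $(\mathrm{label}(u),\ \mathrm{junk},\ \mathrm{label}(u'),\ \mathrm{junk}',\ 1,\dots,1)^{T}$, with $t=6$, $B=12$ and $13$ final ones.

**Proof of Theorem 3.**

**From a clique to a solution.** Keep the $t$ clique edges; exactly $\ell$ columns are deleted. Let every column of $L$ be the vector with the label of the clique vertex of $V_\gamma$ in row $\gamma\le q$, and $1$ in the last rows. Then $\mathrm{rank}(L)=1$. Each kept column agrees with it in the rows of its two endpoints and in the last rows, and disagrees in the $q-2$ junk rows. The cost is $t(q-2)=B$.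

**From a solution: all columns of $L$ are equal.** At least $t$ columns are kept; restrict to exactly $t$ of them, forming a set $F$ of $t$ edges. Neither the cost nor the rank increases. One of the last $B+1$ rows has no error, so the corresponding row of $L$ is all ones. As $\mathrm{rank}(L)\le1$, every row of $L$ is a multiple of the all-ones row, so all columns of $L$ equal one vector $z$. In the first $q$ rows there are $tq$ entries and at most $B$ disagreements, so the number of agreements between $z$ and the columns of $F$ is at least $tq-B=2t$.

**Counting agreements.** Call $\gamma\in[q]$ a *vertex row* if $z[\gamma]$ is the label of a vertex of $V_\gamma$; let $U$ be the set of these vertices, one for each vertex row. Let $j$ be the number of the other rows in $[q]$, so $|U|=q-j$. In a non-vertex row an agreement can only be with a junk element, and these are private, so there is at most one. In a vertex row $\gamma$ with vertex $u\in U\cap V_\gamma$, an edge agrees exactly if $u$ is one of its endpoints. So in the vertex rows each edge of $F$ has as many agreements as it has endpoints in $U$. Let $F_2$ be the set of edges of $F$ with both endpoints in $U$. Then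
$$2t\le t+|F_2|+j\le t+\tbinom{q-j}2+j .\tag{5}$$

**There are no bad rows.** By (5), $\binom q2-\binom{q-j}2\le j$. The left side equals $j(2q-j-1)/2$. If $j\ge1$, division by $j$ gives $2q-j-1\le2$, so $2q-3\le j\le q$ and $q\le3$, a contradiction. Hence $j=0$, $|U|=q$, and (5) gives $|F_2|\ge t=\binom q2$. So all pairs of the $q$ vertices in $U$ are edges, and $U$ is a $q$-clique.

**Consequences.** The construction takes polynomial time, $p$ is polynomially bounded in the input size, $k=1$, and $B=\binom q2(q-2)$ depends only on $q$. This proves that the problem is W[1]-hard parameterized by $B$ for $k=1$. An algorithm with running time $f(k,B)(nmp)^{h(k)}$ would, on these instances, run in time $f(1,B)(nmp)^{h(1)}$. As $h(1)$ is a constant and $p$ is polynomially bounded, Multicolored Clique would be fixed-parameter tractable in $q$, and FPT $=$ W[1]. $\blacksquare$
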